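# Ovoids of the Tits quadrangle of a pointed conic, and why it does not embed for $q\ge 16$

## Two parabolas in parallel planes and the lines that meet them

Let $q=2^h$ throughout. In $\mathbb F_q$ we have $(a+b)^2=a^2+b^2$, signs do not matter, and squaring is a bijection. Write points of a three-dimensional affine space over $\mathbb F_q$ as $(x,y,w)$, and for $k,b,e\in\mathbb F_q$ put
$$[k,b,e]=\{(x,\;kx+b,\;kx^2+e):x\in\mathbb F_q\}.$$
If we set $w=z^2$, then $[k,b,e]$ is the straight line $\{(x,\,kx+b,\,\sqrt k\,x+\sqrt e)\}$ in the coordinates $(x,y,z)$. The coordinate $w$ is used only to avoid square roots, and we call the sets $[k,b,e]$ lines. Through each affine point, and for each $k$, there is exactly one line with first parameter $k$.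

Fix $\alpha,\beta,\gamma,\delta\in\mathbb F_q$ with $\gamma\ne0$, put $\Gamma(x)=\alpha x^2+\gamma x+\delta$, and let
$$\mathcal K=\{(x,\alpha x+\beta,\Gamma(x)):x\in\mathbb F_q\},\qquad \mathcal K'=\{(x,\alpha x+\beta+\gamma,\Gamma(x)):x\in\mathbb F_q\}.$$
In the coordinates $(x,y,z)$ these are the curves $(z+\sqrt\alpha\,x)^2=\gamma x+\delta$ in the parallel planes $y=\alpha x+\beta$ and $y=\alpha x+\beta+\gamma$, that is, two parabolas. They are disjoint because $\gamma\neq0$. The offset between the planes is the same $\gamma$ that appears in $\Gamma$, and everything depends on this coincidence. Let $\mathcal L$ be the set of lines $[k,b,e]$ that meet $\mathcal K\cup\mathcal K'$.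

**Lemma 1.** (i) A line of $\mathcal L$ with $k=\alpha$ has exactly one point in $\mathcal K\cup\mathcal K'$. A line of $\mathcal L$ with $k\ne\alpha$ has exactly one point on $\mathcal K$ and exactly one on $\mathcal K'$. Moreover $|\mathcal L|=q^2+q$.

(ii) An affine point $(x_0,y_0,w_0)$ is on exactly $q$ lines of $\mathcal L$ if it lies in $\mathcal K\cup\mathcal K'$; on no line of $\mathcal L$ if $w_0=\Gamma(x_0)$ but the point is not in $\mathcal K\cup\mathcal K'$; and on exactly one line of $\mathcal L$ if $w_0\ne\Gamma(x_0)$.

**Step 1: equations for meeting the curves.** Let $v=(x_0,y_0,w_0)$ and put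
$$Y=y_0+\alpha x_0+\beta,\qquad D=w_0+\Gamma(x_0).$$
Then $v\in\mathcal K$ iff $D=0,\ Y=0$, and $v\in\mathcal K'$ iff $D=0,\ Y=\gamma$. The line with parameter $k$ through $v$ consists of the points $(x_0+s,\;y_0+ks,\;w_0+ks^2)$, $s\in\mathbb F_q$. Put $\kappa=k+\alpha$. The point with parameter $s$ is on $\mathcal K$ iff
$$y_0+ks=\alpha(x_0+s)+\beta\quad\text{and}\quad w_0+ks^2=\Gamma(x_0)+\alpha s^2+\gamma s,$$
that is, iff $Y=\kappa s$ and $D=\kappa s^2+\gamma s$. Substituting the first equation in the second, and treating $\mathcal K'$ in the same way (with $Y+\gamma$ in place of $Y$, so that $D=\kappa s^2+\gamma s=s(Y+\gamma)+\gamma s=sY$), we get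
$$\text{on }\mathcal K:\quad Y=\kappa s,\quad D=s(Y+\gamma);\tag{1}$$
$$\text{on }\mathcal K':\quad Y+\gamma=\kappa s,\quad D=sY.\tag{2}$$

**Step 2: part (i).** Let $v\in\mathcal K$, so $Y=D=0$, and look for further points, $s\ne0$. Condition (1) would require $0=s\gamma$, which is impossible. Condition (2) reads $\gamma=\kappa s$ (and $0=0$); it has the single solution $s=\gamma/\kappa\neq 0$ if $k\ne\alpha$, and none if $k=\alpha$. Now let $v\in\mathcal K'$, so $Y=\gamma$, $D=0$. Condition (2) would require $0=s\gamma$, which is impossible for $s\ne0$. Condition (1) reads $\gamma=\kappa s$, with one solution if $k\neq\alpha$ and none if $k=\alpha$. This proves the first two sentences of (i). Each of the $2q$ points of $\mathcal K\cup\mathcal K'$ is on one line with $k=\alpha$ and on $q-1$ lines with $k\ne\alpha$; the former contain one point of $\mathcal K\cup\mathcal K'$ and the latter two. So $|\mathcal L|=2q+\tfrac12\cdot 2q(q-1)=q^2+q$.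

**Step 3: part (ii).** If $v\in\mathcal K\cup\mathcal K'$, all $q$ lines $[k,b,e]$ through $v$ are in $\mathcal L$. Let $v\notin\mathcal K\cup\mathcal K'$; then only $s\ne0$ matters. If $D=0$, then (1) forces $Y=\gamma$ and (2) forces $Y=0$; both put $v$ in $\mathcal K\cup\mathcal K'$, so $v$ is on no line of $\mathcal L$. If $D\ne0$, then (1) is solvable iff $Y\ne\gamma$, with $s=D/(Y+\gamma)$ and $\kappa=Y(Y+\gamma)/D$. Condition (2) is solvable iff $Y\neq0$, with $s=D/Y$ and $\kappa=Y(Y+\gamma)/D$. Since $\gamma\neq0$, at least one of them is solvable, and both give the same $\kappa$. So exactly one line through $v$ is in $\mathcal L$. $\square$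

**Example ($q=2$).** Take $\alpha=\beta=\delta=0$, $\gamma=1$, so $\Gamma(x)=x$. Here $\mathcal K\cup\mathcal K'$ is the whole set $w=x$. The line $[0,b,e]=\{(0,b,e),(1,b,e)\}$ has exactly one point with $w=x$, which gives four lines. The line $[1,b,e]=\{(0,b,e),(1,b+1,e+1)\}$ has two such points if $e=0$ and none if $e=1$, which gives two lines. In total there are $6=q^2+q$ lines. The point $(0,b,1)$ is off the curves; of its two lines, $[0,b,1]$ is in $\mathcal L$ and $[1,b,1]$ is not. Likewise $(1,b,0)$ is on $[0,b,0]\in\mathcal L$ and on $[1,b+1,1]\notin\mathcal L$.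

**What the configuration is for.** The lines $[k,b,e]$ will be most of the lines of a certain generalized quadrangle. Suppose a set $\theta$ of points of the quadrangle meets every line exactly once. Counting the $q^2+q$ lines of $\mathcal L$ according to where they meet $\theta$, Lemma 1 gives the number $A=|\theta\cap(\mathcal K\cup\mathcal K')|$ in terms of coarse data of $\theta$, with $A\in\{0,1,2,3\}$. There are $q^2(q-1)$ triples $(\alpha,\gamma,\delta)$, and the first three moments of $A$ over these triples can be computed. They are compatible with the values $0,1,2,3$ only if $q\le8$. This settles a question on embeddings of quadrangles, stated next.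

## Generalized quadrangles, pointed conics, and the statements

**Definition (generalized quadrangle).** A generalized quadrangle (GQ) of order $(s,t)$ is a point-line incidence structure in which each line has $s+1$ points, each point is on $t+1$ lines, two distinct points are on at most one common line, and for every point $x$ and line $\ell$ not on $x$ there is a unique pair $(y,m)$ with $x\,\mathrm I\,m\,\mathrm I\,y\,\mathrm I\,\ell$. The axioms are self-dual: interchanging points and lines gives a GQ of order $(t,s)$.

**Definition (subGQ).** A subGQ of a GQ $S'$ is a GQ $S$ whose points and lines are subsets of those of $S'$, with the induced incidence. It is proper if $S\ne S'$.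

**Definition (ovoid and spread of a GQ).** An ovoid is a set of points such that each line is incident with exactly one of them. A spread is a set of lines such that each point is incident with exactly one of them.

**Example.** The $3\times3$ grid (nine cells as points, three rows and three columns as lines) is a GQ of order $(2,1)$: a cell off a given row is joined to it only by its own column. Two rows, two columns and their four common cells form a proper subGQ of order $(1,1)$. Its ovoids are the two diagonals. The third row $L$ is not a line of the subGQ, and the lines of the subGQ that meet $L$ are the two columns, which form a spread of the subGQ. We will use this mechanism below.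

**Definition (ovals, conics, pointed conics).** An oval of $\mathrm{PG}(2,q)$ is a set of $q+1$ points, no three collinear. A tangent of an oval is a line meeting it in exactly one point. Through a point of an oval there are $q$ secants and so exactly one tangent. A conic $\mathcal C$ is an oval. For $q$ even, its $q+1$ tangents pass through a common point $n$, its nucleus. A pointed conic is an oval $\mathcal O=(\mathcal C\setminus\{P\})\cup\{n\}$ with $P\in\mathcal C$.

**Definition (Tits quadrangle).** Embed $\mathrm{PG}(2,q)$ as a plane $\pi$ of $\mathrm{PG}(3,q)$ and let $\mathcal O$ be an oval of $\pi$. The GQ $T_2(\mathcal O)$, of order $(q,q)$, has as points (i) the points of $\mathrm{PG}(3,q)\setminus\pi$; (ii) the planes meeting $\pi$ in a tangent of $\mathcal O$; (iii) a symbol $(\infty)$. Its lines are (a) the lines not in $\pi$ that meet $\pi$ in a point of $\mathcal O$; (b) the points of $\mathcal O$. A point of type (i) is incident with the lines (a) containing it. A point of type (ii) is incident with the lines (a) contained in it and with the unique point of $\mathcal O$ it contains. The point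 $(\infty)$ is incident with all lines (b) and with no line (a).

Giusy Monzillo, Tim Penttila and Alessandro Siciliano, in "Classification of spreads of Tits quadrangles of order 64", arXiv:2305.03346 (2023), state the following conjecture: if $\mathcal O$ is a pointed conic in $\mathrm{PG}(2,q)$ with $q\ge16$ even, then $T_2(\mathcal O)$ is not a proper subGQ of a GQ of order $(s,q)$. We prove that it is true. Write $S=T_2(\mathcal O)$ for a pointed conic $\mathcal O$, and let $[\infty]$ be the line of type (b) given by the point $n$.

**Theorem A.** If $q\ge16$, every ovoid of $S$ contains $(\infty)$ and every spread of $S$ contains $[\infty]$.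

**Theorem B.** If $q\ge16$, $S$ is not a proper subGQ of a GQ of order $(s,q)$.

**Theorem C.** (a) $S$ is isomorphic to a proper subGQ of some GQ of order $(s,q)$ iff $q\in\{2,4,8\}$, and the same holds for order $(q,t)$.

(b) For $q\ge16$ the ovoids of $T_2(\mathcal O)$ correspond bijectively to the ovoids of $T_2(\mathcal C)$ containing $(\infty)$: both have the form $\{(\infty)\}\cup\mathcal A$ with the same sets $\mathcal A$ of affine points.

(c) An ovoid of $\mathrm{PG}(3,q)$, $q\ge16$ even, has no pointed conic as a plane section.

In particular the hypothesis $q\ge16$ in Theorem B is sharp: by (a), its conclusion fails for every even $q<16$.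

## The quadrangle in coordinates, and its duality

**Step 1: normalize the pointed conic.** All conics are projectively equivalent and the group of a conic is transitive on its points. A projectivity of $\pi$ extends to $\mathrm{PG}(3,q)$. So, up to isomorphism of $S$, we may take
$$\mathcal C=\{(1,t^2,t):t\in\mathbb F_q\}\cup\{(0,1,0)\},\quad n=(0,0,1),\quad P=(0,1,0),\quad \mathcal O=\{(1,t^2,t):t\in\mathbb F_q\}\cup\{(0,0,1)\}.$$

**Step 2: find the tangents of $\mathcal O$.** The lines through $P$ are $X_2=tX_0$, which meets $\mathcal O$ only in $(1,t^2,t)$, and $X_0=0$, which meets $\mathcal O$ only in $(0,0,1)$. So all $q+1$ lines through $P$ are tangents. Each of the $q+1$ points of $\mathcal O$ is on exactly one tangent, so these are all the tangents.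

**Step 3: write down $S$.** Let $\pi$ be the plane at infinity of $\mathrm{AG}(3,q)$ with coordinates $(x,y,z)$, and write $w=z^2$. The affine lines with direction $(1,t^2,t)$ are $y=t^2x+b$, $z=tx+c$. With $k=t^2$, $e=c^2$, the second equation squares to $w=kx^2+e$. The planes through the tangent $X_2=tX_0$ other than $\pi$ are $z=tx+c$, i.e. $w=kx^2+e$. Those through $X_0=0$ are $x=c$. This gives the following description.

* Points: affine points $(x,y,w)$; planes $(k,e)$, with equation $w=kx^2+e$; planes $(c)$, with equation $x=c$; and $(\infty)$.
* Lines: $[k,b,e]$ as in the first section; $[x,y]=\{(x,y,w):w\in\mathbb F_q\}$; $[k]$, the point $(1,k,\sqrt k)$ of $\mathcal O$; and $[\infty]$, the point $n$.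
* Incidence: $(x,y,w)$ is on $[k,b,e]$ iff $y=kx+b$ and $w=kx^2+e$; $(x,y,w)$ is on $[x,y]$; $(k,e)$ is on $[k,b,e]$ for all $b$ and on $[k]$; $(x)$ is on $[x,y]$ for all $y$ and on $[\infty]$; $(\infty)$ is on all $[k]$ and on $[\infty]$. There are no other incidences.

The next lemma is needed because an embedding will produce a spread, while Lemma 1 is suited to ovoids.

**Lemma 2.** The map $\varphi$ given by
$$(x,y,w)\mapsto[x^2,w,y^2],\quad (k,e)\mapsto[k,e],\quad (x)\mapsto[x^2],\quad(\infty)\mapsto[\infty],$$
$$[k,b,e]\mapsto(k,e,b^2),\quad [x,y]\mapsto(x^2,y^2),\quad[k]\mapsto(k),\quad[\infty]\mapsto(\infty)$$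
is a bijection from points to lines and from lines to points of $S$, and $p\,\mathrm I\,\ell$ iff $\varphi(\ell)\,\mathrm I\,\varphi(p)$. (Here $[k,e]$ in the image means the line $[x,y]$ with $x=k$, $y=e$, and $(x^2,y^2)$ means the plane $(k,e)$ with $k=x^2$, $e=y^2$.)

*Proof.* Bijectivity is clear because squaring is bijective. The point $(k,e,b^2)$ is on $[x^2,w,y^2]$ iff $e=x^2k+w$ and $b^2=x^2k^2+y^2$, i.e. iff $w=kx^2+e$ and $y=kx+b$, i.e. iff $(x,y,w)$ is on $[k,b,e]$. The other incidences go to incidences:

* $(x,y,w)\,\mathrm I\,[x,y]$ becomes $[x^2,w,y^2]\,\mathrm I\,(x^2,y^2)$;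
* $(k,e)\,\mathrm I\,[k,b,e]$ becomes $[k,e]\,\mathrm I\,(k,e,b^2)$;
* $(k,e)\,\mathrm I\,[k]$ becomes $[k,e]\,\mathrm I\,(k)$;
* $(x)\,\mathrm I\,[x,y]$ becomes $[x^2]\,\mathrm I\,(x^2,y^2)$;
* $(x)\,\mathrm I\,[\infty]$ becomes $[x^2]\,\mathrm I\,(\infty)$;
* $(\infty)\,\mathrm I\,[k]$ becomes $[\infty]\,\mathrm I\,(k)$, and $(\infty)\,\mathrm I\,[\infty]$ is preserved.

So $\varphi$ maps the finite set of incident pairs injectively into itself, hence onto itself, and non-incident pairs go to non-incident pairs. $\square$

Consequently $S$ is isomorphic to its dual, and if $\Sigma$ is a spread of $S$ then $\varphi(\Sigma)$ is an ovoid, which contains $(\infty)$ iff $[\infty]\in\Sigma$.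

## An embedding produces a spread that misses $[\infty]$

**Lemma 3.** Let $q\ge2$ be even. If $S$ is a proper subGQ of a GQ $S'$ of order $(s,q)$, then $S$ has a spread not containing $[\infty]$.

**Step 1: every line of $S'$ through a point of $S$ is a line of $S$.** The point is on $q+1$ lines of $S$ and on $q+1$ lines of $S'$.

**Step 2: $s>q$, so that lines of $S$ have new points.** A line of $S$ has $q+1$ of the $s+1$ points it has in $S'$, so $s\ge q$. Suppose $s=q$. Then every point of $S'$ on a line of $S$ is in $S$. Let $u$ be any point of $S'$ and $\ell$ a line of $S$. If $u\,\mathrm I\,\ell$, then $u\in S$. Otherwise there is $(y,m)$ with $u\,\mathrm I\,m\,\mathrm I\,y\,\mathrm I\,\ell$; then $y\in S$, so $m\in S$ by Step 1, so $u\in S$. Thus $S$ has all points of $S'$, and by Step 1 all lines, contradicting properness.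

**Step 3: a point $u\notin S$ is on at most one line of $S$.** Suppose $u$ is on distinct lines $\ell,\ell'$ of $S$. Choose a point $x\in S$ on $\ell'$. Since $x\ne u$, the point $x$ is not on $\ell$. In $S$ there is $(y,m)$ with $x\,\mathrm I\,m\,\mathrm I\,y\,\mathrm I\,\ell$ and $y\in S$. In $S'$ also $x\,\mathrm I\,\ell'\,\mathrm I\,u\,\mathrm I\,\ell$. Since $y\ne u$, uniqueness fails, a contradiction.

**Step 4: a line $L\notin S$ not meeting $[\infty]$.** Let $\ell=[0,0,0]$ and let $u\notin S$ be a point of $S'$ on $\ell$ (Step 2). By Step 3 the other $q$ lines of $S'$ through $u$ are not in $S$, and $u$ is not on $[\infty]$. By the GQ axiom exactly one line through $u$ meets $[\infty]$. So at least $q-1\ge1$ of those $q$ lines do not meet $[\infty]$; let $L$ be one of them.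

**Step 5: the spread.** By Step 1, $L$ contains no point of $S$. So for each point $x$ of $S$ there is exactly one line $m$ of $S'$ through $x$ that meets $L$, and $m\in S$ by Step 1. Hence the lines of $S$ meeting $L$ form a spread of $S$, and $[\infty]$ is not among them. $\square$

By Lemma 2, it remains to show that an ovoid missing $(\infty)$ can exist only for $q\le8$.

## The shape of an ovoid missing $(\infty)$

Let $\theta$ be an ovoid of $S$ with $(\infty)\notin\theta$.

**Step 1: normal form.** The points of $[\infty]$ are $(\infty)$ and the planes $(c)$, so $\theta$ contains exactly one $(c)$. The translation $(x,y,w)\mapsto(x+c,y,w)$ fixes every point of $\pi$ and induces an automorphism of $S$ that fixes $(\infty)$; apply it and assume $(0)\in\theta$. Each $[k]$ has the points $(\infty)$ and $(k,e)$, so it has exactly one point $(k,e(k))$ in $\theta$. Each $[0,y]$ contains $(0)$, so $\theta$ has no affine point with $x=0$. For $x\ne0$ the plane $(x)$ is not in $\theta$, so $[x,y]$ has exactly one affine point $(x,y,g_x(y))$ in $\theta$. Thus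
$$\theta=\{(0)\}\cup\{(k,e(k)):k\in\mathbb F_q\}\cup\{(x,y,g_x(y)):x\in\mathbb F_q^*,\ y\in\mathbb F_q\}.\tag{3}$$
What remains is the condition that every $[k,b,e]$ meets $\theta$ exactly once.

**Step 2: the simplest count.** Take all lines $[k,b,e]$ passing through some affine point with given $x$ and $w$.

**Lemma 4.** (i) $e$ is a permutation of $\mathbb F_q$. (ii) For $x_0\ne0$ and $w_0\in\mathbb F_q$ let $a=\#\{y:g_{x_0}(y)=w_0\}$ and $b=\#\{k:kx_0^2+e(k)=w_0\}$. Then $(a,b)\in\{(2,0),(0,2)\}$.

*Proof.* Let $x_0,w_0\in\mathbb F_q$, and consider the $q^2$ lines $[k,b',w_0+kx_0^2]$, $k,b'\in\mathbb F_q$. Each has exactly one point of $\theta$. A point $(k,e(k))$ is on $q$ of these lines if $e(k)=w_0+kx_0^2$ and otherwise on none. An affine point $(x,y,w)$ with $x\ne x_0$ is on exactly one of them, since $w=kx^2+w_0+kx_0^2$ forces $k=(w+w_0)/(x+x_0)^2$ and then $b'=y+kx$. An affine point with $x=x_0$ is on $q$ of them (any $k$) if $w=w_0$, and otherwise on none. The point $(0)$ is on none.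

If $x_0=0$, all $q(q-1)$ affine points of $\theta$ have $x\ne x_0$, so $q^2=q\cdot\#\{k:e(k)=w_0\}+q(q-1)$, and exactly one $k$ has $e(k)=w_0$. This is (i).

If $x_0\ne0$, then $q(q-2)$ affine points of $\theta$ have $x\ne x_0$, so $q^2=qb+q(q-2)+qa$ and $a+b=2$. If $a=b=1$, there are $(x_0,y,w_0)\in\theta$ and $(k,e(k))\in\theta$ with $w_0=kx_0^2+e(k)$. Both lie on $[k,\,y+kx_0,\,e(k)]$, a contradiction. $\square$

Define the set of attained pairs
$$M=\{(x,w):x\ne0,\ w\in g_x(\mathbb F_q)\}.$$
By Lemma 4, for each $x\ne0$ exactly $q/2$ values $w$ have $(x,w)\in M$, and each is taken by exactly two $y$. For $x\neq0$, exactly two $k$ satisfy $kx^2+e(k)=w$ if $(x,w)\notin M$, and none does if $(x,w)\in M$.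

**Example ($q=2$).** Take $e(k)=k$. For $x_0=1$, $k+e(k)=0$ for both $k$, so $M=\{(1,1)\}$, $g_1(0)=g_1(1)=1$, and
$$\theta=\{(0),\ (k,e)=(0,0),\ (k,e)=(1,1),\ (1,0,1),\ (1,1,1)\}.$$
This is an ovoid. The lines $[\infty],[k],[x,y]$ are met once by construction. The lines $[k,b,k]$ contain the plane $(k,k)$ and have affine points $(0,b,k)$ and $(1,k+b,0)$, not in $\theta$. The lines $[k,b,k+1]$ contain no plane of $\theta$ and have affine points $(0,b,k+1)\notin\theta$ and $(1,k+b,1)\in\theta$. So for $q=2$ ovoids missing $(\infty)$ exist.

**Where the simple count stops.** A first hope is that Lemma 4 is already contradictory for large $q$. It is not. Take $e(k)=k^2$, for any even $q$. For $x\ne0$ the map $k\mapsto kx^2+k^2$ is additive with kernel $\{0,x^2\}$, so all its fibers have size $0$ or $2$. Let $g_x$ be any two-to-one map from $\mathbb F_q$ onto the complement of its image. Then every conclusion of Lemma 4 holds, for every $q$. The reason is visible in the proof: the family of lines runs over all $b'$, so the coordinate $y$ is summed away, and only the fiber sizes of $g_x$ enter. We need a family of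 lines that notices $y$. The family $\mathcal L$ of Lemma 1 does so, because it is attached to curves in two particular planes $y=\alpha x+\beta$ and $y=\alpha x+\beta+\gamma$.

## The integer attached to each curve $w=\alpha x^2+\gamma x+\delta$

Keep $\theta$ as in (3). For $\alpha,\gamma,\delta\in\mathbb F_q$ with $\gamma\ne0$ and $\Gamma(x)=\alpha x^2+\gamma x+\delta$, put
$$I=I(\alpha,\gamma,\delta)=\#\{x\in\mathbb F_q^*:(x,\Gamma(x))\in M\}.$$

**Lemma 5.** $A:=4I/q$ is an integer, and $A\in\{0,1,2,3\}$.

Here is what to expect. Exactly $2I$ affine points of $\theta$ lie on the surface $w=\Gamma(x)$. As $\beta$ varies, the pairs $\mathcal K\cup\mathcal K'$ for $\beta$ and $\beta+\gamma$ coincide, and the resulting $q/2$ sets partition the surface. So on average such a set contains $2I/(q/2)=4I/q$ points of $\theta$. The proof shows that each set contains exactly this many.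

**Step 1: lines of $\mathcal L$ on the points $(k,e(k))$.** Fix any $\beta$ and take $\mathcal K,\mathcal K',\mathcal L$ as in the first section. Let $m_k$ be the number of lines of $\mathcal L$ on $(k,e(k))$, i.e. the number of lines of $\mathcal L$ with first parameter $k$ and third parameter $e(k)$, and let $r_k=\#\{x\in\mathbb F_q:\Gamma(x)=kx^2+e(k)\}$. The line with parameter $k$ through the point of $\mathcal K$ (or of $\mathcal K'$) with first coordinate $x$ has third parameter $\Gamma(x)+kx^2$. If $k\ne\alpha$, each line of $\mathcal L$ with parameter $k$ has exactly one point on $\mathcal K$ (Lemma 1), so $m_k=r_k$. If $k=\alpha$, the third parameter is $\gamma x+\delta$, which equals $e(\alpha)$ for exactly one $x$, so $r_\alpha=1$. There is one such line through a point of $\mathcal K$ and one through a point of $\mathcal K'$, and they are different by Lemma 1, so $m_\alpha=2$. Therefore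
$$\sum_k m_k=1+\sum_k r_k=1+\sum_{x\in\mathbb F_q}\#\{k:kx^2+e(k)=\Gamma(x)\}.$$
The term $x=0$ is $\#\{k:e(k)=\delta\}=1$. By Lemma 4, a term with $x\neq0$ is $0$ if $(x,\Gamma(x))\in M$ and $2$ otherwise. Hence
$$\sum_k m_k=1+1+2(q-1-I)=2q-2I.\tag{4}$$

**Step 2: count $\mathcal L$ through $\theta$.** Each of the $q^2+q$ lines of $\mathcal L$ has exactly one point of $\theta$. Let $A_\beta=|\theta\cap(\mathcal K\cup\mathcal K')|$. Exactly $2I$ affine points of $\theta$ satisfy $w=\Gamma(x)$, namely two for each $x\neq 0$ with $(x,\Gamma(x))\in M$. By Lemma 1, the $A_\beta$ of these that lie in $\mathcal K\cup\mathcal K'$ are on $q$ lines of $\mathcal L$ each, and the others on none. The remaining $q(q-1)-2I$ affine points of $\theta$ are on exactly one line of $\mathcal L$ each. The point $(0)$ is on none. With (4),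
$$q^2+q=(2q-2I)+qA_\beta+(q^2-q-2I),\qquad\text{i.e.}\qquad qA_\beta=4I.$$
So $A=A_\beta$ is a nonnegative integer. Since $I\le q-1$, $A<4$. $\square$

**Example ($q=2$, continued).** With $M=\{(1,1)\}$ and $\gamma=1$, $\Gamma(1)=\alpha+1+\delta$ equals $1$ iff $\alpha=\delta$. So the four triples give $I=1,1,0,0$ and $A=2,2,0,0$. For $\alpha=\delta=0$, the set $w=x$ indeed contains the two points $(1,0,1),(1,1,1)$ of $\theta$.

## The first three moments of $I$

Let $N=q^2(q-1)$ be the number of triples $(\alpha,\gamma,\delta)$ with $\gamma\ne0$, and let $\mathbb E$ be the average over them.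

**Lemma 6.**
$$\mathbb E[I]=\tfrac{q-1}2,\qquad\mathbb E[I(I-1)]=\tfrac{(q-1)(q-2)}4,\qquad\mathbb E[I(I-1)(I-2)]=\tfrac{(q-2)^3}8.$$

**Step 1: single points.** $|M|=q(q-1)/2$. An element of $M$ is on $q(q-1)$ curves $w=\Gamma(x)$ with $\gamma\neq0$: choose $\alpha$ and $\gamma$, then $\delta$ is determined. So $\sum I=q^2(q-1)^2/2$; divide by $N$.

**Step 2: pairs.** Distinct points of a curve $w=\Gamma(x)$ have distinct $x$. There are $(q-1)(q-2)(q/2)^2$ ordered pairs in $M$ with different $x$-coordinates $x,x'$. For each pair and each $\gamma\ne0$ exactly one $(\alpha,\delta)$ works, because $x^2\ne x'^2$. So $\sum I(I-1)=(q-1)^2(q-2)q^2/4$; divide by $N$.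

**Step 3: triples, including $\gamma=0$.** There are $(q-1)(q-2)(q-3)(q/2)^3$ ordered triples in $M$ with pairwise different $x$. By the Vandermonde determinant each lies on exactly one curve $w=\alpha x^2+\gamma x+\delta$, with $\gamma=0$ allowed. We must subtract the triples on curves with $\gamma=0$.

**Step 4: the curves with $\gamma=0$.** Fix $(\alpha,\delta)$ and let $\nu=\#\{x\ne0:(x,\alpha x^2+\delta)\in M\}$.

If $\delta=e(\alpha)$, then $k=\alpha$ satisfies $kx^2+e(k)=\alpha x^2+\delta$ for every $x$, so no $(x,\alpha x^2+\delta)$ with $x\ne0$ is in $M$, and $\nu=0$.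

If $\delta\ne e(\alpha)$, then for $x\ne0$ we have $(x,\alpha x^2+\delta)\notin M$ iff exactly two $k$ satisfy
$$(k+\alpha)x^2=\delta+e(k),\tag{5}$$
and otherwise no $k$ does. The value $k=\alpha$ never satisfies (5), since $\delta\neq e(\alpha)$. Each $k\ne\alpha$ satisfies (5) for exactly one $x$, which is nonzero unless $e(k)=\delta$. Since $e$ is a permutation, $e(k)=\delta$ for exactly one $k$, and that $k$ is not $\alpha$. So (5) has exactly $q-2$ solutions $(k,x)$ with $x\ne0$, hence exactly $(q-2)/2$ values $x\neq0$ have $(x,\alpha x^2+\delta)\notin M$, and $\nu=q-1-\frac{q-2}2=\frac q2$.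

**Step 5: assemble.** There are $q^2-q$ pairs $(\alpha,\delta)$ with $\delta\ne e(\alpha)$, so
$$\sum I(I-1)(I-2)=(q-1)(q-2)(q-3)\frac{q^3}8-q(q-1)\cdot\frac q2\Bigl(\frac q2-1\Bigr)\Bigl(\frac q2-2\Bigr).$$
The subtracted term is $q^2(q-1)(q-2)(q-4)/8$. Dividing by $N$ gives
$$\frac{q-2}8\bigl[q(q-3)-(q-4)\bigr]=\frac{(q-2)(q^2-4q+4)}8=\frac{(q-2)^3}8.\qquad\square$$

## Four values, three moments: $q\le 8$

**Step 1: moments of $A$.** From Lemma 6, $\mathbb E[I^2]=\frac{(q-1)(q-2)}4+\frac{q-1}2=\frac{q(q-1)}4$. Since $I^3=I(I-1)(I-2)+3I(I-1)+I$,
$$\mathbb E[I^3]=\frac{(q-2)^3}8+\frac{3(q-1)(q-2)}4+\frac{q-1}2=\frac{q^3-2q}8.$$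
With $A=4I/q$,
$$\mathbb E[A]=2-\frac2q,\qquad\mathbb E[A^2]=4-\frac4q,\qquad\mathbb E[A^3]=8-\frac{16}{q^2}.\tag{6}$$

**Step 2: two moments are not enough.** Let $p_i$ be the proportion of triples with $A=i$. From (6), $2p_0+2p_3=\mathbb E[(A-1)(A-2)]=\frac2q$ and $-2p_0-p_1+p_3=\mathbb E[A-2]=-\frac2q$. Together with $p_0+p_1+p_2+p_3=1$ these give
$$p_3=\frac1q-p_0,\qquad p_1=\frac3q-3p_0,\qquad p_2=1-\frac4q+3p_0.\tag{7}$$
For every $q\ge4$ the choice $p_0=0$ makes all of these nonnegative. So the values $0,1,2,3$ together with the first two moments give no contradiction for any $q\geq 4$. The third moment removes the remaining freedom: by (7), $\mathbb E[A^3]=p_1+8p_2+27p_3=8-\frac2q-6p_0$. This is at most $8-\frac 2q$, while the true value in (6) is $8-\frac{16}{q^2}$, which is larger as soon as $q>8$. The same comparison, written with a polynomial that isolates $p_0$, is the following proof.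

**Proposition 7.** If $S$ has an ovoid not containing $(\infty)$, then $q\le8$.

*Proof.* By (6),
$$\mathbb E[(A-1)(A-2)(A-3)]=\mathbb E[A^3-6A^2+11A-6]=\Bigl(8-\frac{16}{q^2}\Bigr)-\Bigl(24-\frac{24}q\Bigr)+\Bigl(22-\frac{22}q\Bigr)-6=\frac{2(q-8)}{q^2}.$$
By Lemma 5, $A\in\{0,1,2,3\}$, so $(A-1)(A-2)(A-3)\in\{-6,0\}$ for every triple. The average is therefore $\le0$, and $q\le8$. $\square$

Summed over all $N$ triples, the identity reads $\sum(A-1)(A-2)(A-3)=2(q-1)(q-8)$. In the example $q=2$ the left side is $-6-6+0+0=-12$ and the right side is $2\cdot1\cdot(-6)=-12$. For $q=8$ the identity gives $p_0=0$, and (7) gives $p_1=\frac38$, $p_2=\frac12$, $p_3=\frac18$.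

**Proof of Theorem A.** Let $q\ge16$. The statement on ovoids is Proposition 7. If $\Sigma$ were a spread with $[\infty]\notin\Sigma$, then by Lemma 2 $\varphi(\Sigma)$ would be an ovoid not containing $(\infty)$, contradicting Proposition 7. $\square$

**Proof of Theorem B.** If $S$ were a proper subGQ of a GQ of order $(s,q)$, Lemma 3 would give a spread of $S$ not containing $[\infty]$, contradicting Theorem A when $q\ge16$. $\square$

So the conjecture is true.

## Embeddings for $q=2,4,8$: plane sections of ovoids of $\mathrm{PG}(3,q)$

An ovoid of $\mathrm{PG}(3,q)$ is a set $\Omega$ of $q^2+1$ points, no three collinear, such that for each $p\in\Omega$ the lines meeting $\Omega$ only in $p$ are the lines through $p$ in a plane $\tau_p$, the tangent plane at $p$. (Ovoids of $\mathrm{PG}(3,q)$ and ovoids of a GQ are different notions.) A plane through $p\in\Omega$ other than $\tau_p$ contains $q$ lines through $p$ outside $\tau_p$, so it meets $\Omega$ in $q+1$ points, no three collinear, an oval. Elliptic quadrics are ovoids. For $q=8$, with the automorphism $x^\sigma=x^4$ of $\mathbb F_8$, which satisfies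 $x^{\sigma^2}=x^{16}=x^2$, the Tits ovoid
$$\{(1,x,y,\;xy+x^{\sigma+2}+y^\sigma):x,y\in\mathbb F_8\}\cup\{(0,0,0,1)\}$$
is an ovoid. We take these as textbook facts.

Let $\Omega$ be an ovoid of a solid $\Delta=\mathrm{PG}(3,q)$ of $\mathrm{PG}(4,q)$. We also use the standard fact (Payne–Thas, *Finite Generalized Quadrangles*, Ch. 3) that the following structure $T_3(\Omega)$ is a GQ of order $(q,q^2)$. Its points are the points off $\Delta$, the solids meeting $\Delta$ in a tangent plane of $\Omega$, and $(\infty)$. Its lines are the lines not in $\Delta$ that meet $\Omega$, and the points of $\Omega$. Incidence is as in $T_2$: a solid is incident with the lines of the first kind contained in it and with its unique point of $\Omega$, and $(\infty)$ is incident with the points of $\Omega$.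

**Lemma 8.** Let $\pi\subset\Delta$ be a plane such that $O=\pi\cap\Omega$ is an oval. Then $T_2(O)$ is isomorphic to a proper subGQ of $T_3(\Omega)$.

*Proof.* Let $G\ne\Delta$ be a solid containing $\pi$, so $G\cap\Delta=\pi$, and build $T_2(O)$ in $G$. Points of $G\setminus\pi$, lines of type (a), points of $O$, and $(\infty)$ are elements of $T_3(\Omega)$ already. It remains to place the planes. Let $\rho\subset G$ be a plane meeting $\pi$ in the tangent of $O$ at $p$. Since $\pi\neq\tau_p$, the line $\tau_p\cap\pi$ passes through $p$ and meets $\Omega$ only in $p$, so it is that tangent. Hence $\rho\cap\Delta=\rho\cap\pi\subset\tau_p$, so $\rho$ and $\tau_p$ meet in exactly a line and span a solid $\langle\rho,\tau_p\rangle$. It is not $\Delta$ because $\rho\not\subset\Delta$, so it meets $\Delta$ in $\tau_p$. It is not $G$ because $\tau_p\not\subset G$, so it meets $G$ in $\rho$. Map $\rho$ to this solid. The map is injective, because $\rho$ is recovered as the intersection with $G$. A line of type (a) in $G$ is contained in $\langle\rho,\tau_p\rangle$ iff it is contained in $\rho$, and the unique point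 of $\Omega$ in $\langle\rho,\tau_p\rangle$ is $p$, the unique point of $O$ in $\rho$. All other incidences are literally the same in both structures. So the image is a subGQ with the induced incidence. It is proper because its order is $(q,q)$ and $q^2\ne q$. $\square$

**Proof of Theorem C(a), necessity.** If $S$ is isomorphic to a proper subGQ of a GQ of order $(s,q)$, then Lemma 3, Lemma 2 and Proposition 7 give $q\le8$. If $S$ is isomorphic to a proper subGQ of a GQ of order $(q,t)$, then the dual of $S$, which is isomorphic to $S$ by Lemma 2, is a proper subGQ of the dual GQ, of order $(t,q)$. So again $q\le8$.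

**Proof of Theorem C(a), existence.** It suffices to find, for $q=2,4,8$, an ovoid of $\mathrm{PG}(3,q)$ with a plane section projectively equivalent to $\mathcal O$. Then Lemma 8 embeds $S$ properly in a GQ of order $(q,q^2)$, and the dual GQ, of order $(q^2,q)$, properly contains the dual of $S$, which is isomorphic to $S$.

For $q=2$, an oval is a set of three noncollinear points, and the group of $\mathrm{PG}(2,2)$ is transitive on such sets. For $q=4$, every oval is a conic. Indeed, through its five points passes the zero set of some nonzero quadratic form, since there are six coefficients and five linear conditions. If the form were degenerate, its zero set would lie in at most two lines, and three of the five points would be collinear. So the form is nondegenerate and its zero set has exactly $q+1=5$ points, which are the given ones. Hence for $q=2,4$ all ovals are projectively equivalent, and any plane section of an elliptic quadric with $q+1$ points serves.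

For $q=8$, the plane $X_1=0$ meets the Tits ovoid in the points which, in coordinates $(X_0,X_2,X_3)$, are $\{(1,y,y^4):y\in\mathbb F_8\}\cup\{(0,0,1)\}$. Put $y=t^2$; then $y^4=t^8=t$, so the section is $\{(1,t^2,t)\}\cup\{(0,0,1)\}=\mathcal O$. $\square$

**Proof of Theorem C(c).** If an ovoid $\Omega$ of $\mathrm{PG}(3,q)$ had a pointed conic $\mathcal O$ as a plane section, Lemma 8 would make $T_2(\mathcal O)$ isomorphic to a proper subGQ of $T_3(\Omega)$, of order $(q,q^2)$. By (a), $q\le8$. $\square$

## Ovoids through $(\infty)$ depend only on the hyperoval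

For Theorem C(b) we describe the ovoids that do contain $(\infty)$. Let $O$ be any oval of $\pi$ with nucleus $N$, that is, the common point of its $q+1$ tangents. For the pointed conic $\mathcal O$ the nucleus is $P$, by Step 2 of the coordinate section, and for $\mathcal C$ it is $n$.

**Lemma 9.** The ovoids of $T_2(O)$ containing $(\infty)$ are exactly the sets $\{(\infty)\}\cup\mathcal A$, where $\mathcal A$ is a set of affine points that meets exactly once every affine line whose point at infinity is in $O\cup\{N\}$.

**Step 1: reduce to affine points.** Every point of type (ii) is on a line of type (b) with $(\infty)$, so an ovoid containing $(\infty)$ has no point of type (ii). Hence it is $\{(\infty)\}\cup\mathcal A$ with $\mathcal A$ a set of affine points that meets each line of type (a) exactly once. Conversely, any such $\mathcal A$ gives an ovoid, since each line of type (b) then meets the set only in $(\infty)$. The $q^2$ affine lines on a given $p\in O$ partition the affine points, so $|\mathcal A|=q^2$.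

**Step 2: the direction $N$ comes for free.** Let $m\not\subset\pi$ be a line on $N$. Each of the $q+1$ planes on $m$ meets $\pi$ in a line through $N$, which is a tangent at some $p\in O$. The $q$ affine lines on $p$ in that plane partition its affine points and are of type (a), so the plane contains exactly $q$ points of $\mathcal A$. Add over the $q+1$ planes on $m$: a point of $\mathcal A$ off $m$ is counted once, and a point on $m$ is counted $q+1$ times. So
$$(q+1)q=q^2+q\,|\mathcal A\cap m|,$$
and $|\mathcal A\cap m|=1$. $\square$

**Proof of Theorem C(b).** The ovals $\mathcal O$ (nucleus $P$) and $\mathcal C$ (nucleus $n$) complete to the same set: $\mathcal O\cup\{P\}=\mathcal C\cup\{n\}$. By Lemma 9 the sets $\mathcal A$ for which $\{(\infty)\}\cup\mathcal A$ is an ovoid are the same for $T_2(\mathcal O)$ and $T_2(\mathcal C)$. By Theorem A, for $q\ge16$ every ovoid of $T_2(\mathcal O)$ contains $(\infty)$, so every ovoid of $T_2(\mathcal O)$ is of this form, and the correspondence is a bijection onto the ovoids of $T_2(\mathcal C)$ containing $(\infty)$. $\square$
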